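\title{A converse Markov inequality in $L^q$ on the boundary of a convex domain}

\begin{abstract}
Let $K$ be a compact convex subset of the complex plane with nonempty interior, diameter $d$ and minimal width $w$. We prove that every polynomial $p$ of degree $n\ge1$ with all zeros in $K$ satisfies $\|p'\|_{L^q(\partial K)}\ge 10^{-15}\frac{w}{d^2}\,n\,\|p\|_{L^q(\partial K)}$ for all $q\in[1,\infty]$. This proves a conjecture posed in a paper of Glazyrina and R\'ev\'esz. We also show that for every $K$ the order $\frac{w}{d^2}n$ is best possible for large $n$, uniformly in $q$. The proof moves the mass of $|p|^q$ away from the boundary points where $|p'/p|$ is small, along slightly tilted chords on which $|p|$ grows.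
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{compact convex domain} is a compact convex set $K\subset\mathbb C$ with nonempty interior. Let $d$ be its diameter and $w$ its \emph{minimal width}, the smallest distance between two parallel supporting lines of $K$. For $n\ge1$ let $\mathcal P_n(K)$ be the set of complex polynomials of degree exactly $n$ whose $n$ zeros all lie in $K$. For $1\le q<\infty$ put
\[
\|f\|_q=\|f\|_{L^q(\partial K)}=\Big(\int_{\partial K}|f(z)|^q\,|dz|\Big)^{1/q},
\]
where $|dz|$ is arc length, and put $\|f\|_\infty=\max_{\partial K}|f|$; for a polynomial this is the maximum of $|f|$ over $K$, by the maximum principle.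

Markov's inequality bounds the derivative of a polynomial from above. In the opposite direction nothing holds without a restriction on the zeros: for $p=(z-R)^n$ the ratio $|p'/p|=n/|z-R|$ tends to $0$ uniformly on $K$ as $R\to\infty$. The question is how small $\|p'\|_q/\|p\|_q$ can be when the zeros are confined to $K$.

Write $\langle a,b\rangle=\operatorname{Re}(a\bar b)$. Let $z_1,\dots,z_n\in K$ be the zeros of $p$, let $z\in\partial K$ with $p(z)\neq0$, and let $\nu$ be the inner unit normal of a supporting line at $z$. Then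
\begin{equation}\label{eq:normal}
-\operatorname{Re}\Big(\nu\,\frac{p'(z)}{p(z)}\Big)=\sum_{j=1}^n\operatorname{Re}\frac{\nu}{z_j-z}=\sum_{j=1}^n\frac{\langle z_j-z,\nu\rangle}{|z_j-z|^2}.
\end{equation}
The numerators are the heights of the zeros above the supporting line, so by convexity no term is negative. A zero at height comparable to $w$ and at distance comparable to $d$ contributes about $w/d^2$, and this suggests the lower bound $c\frac{w}{d^2}n$. For a disk of radius $R$ the guess holds at every boundary point: a point $v$ lies in the disk with center $z+R\nu$ and radius $R$ exactly when $|v-z|^2\le2R\langle v-z,\nu\rangle$, so each term in \eqref{eq:normal} is at least $\frac1{2R}$, and $|p'|\ge\frac{n}{2R}|p|=\frac{w}{d^2}n|p|$ on the circle. In general no pointwise bound holds. For the rectangle $\{x+iy:|x|\le\frac12,\ 0\le y\le w\}$ and $p=(z^2-\frac14)^{n/2}$ with $n$ even we have $p'(0)=0\ne p(0)$. The same example shows why one should not expect more than the order $wn$: at the point $iw$ we have $|p'/p|=nw/(w^2+\frac14)\le4nw$.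

Two results are known. For $q=\infty$, every $p\in\mathcal P_n(K)$ satisfies $\|p'\|_\infty\ge c\frac{w}{d^2}n\|p\|_\infty$ with an absolute constant $c>0$. For every $q\ge1$, every $n\ge2$ and every $p\in\mathcal P_n(K)$ one has $\|p'\|_q\ge c_K\frac{n}{\log n}\|p\|_q$, where $c_K>0$ depends only on $K$. The conjecture posed in \cite{GR} is that
\[
\|p'\|_{L^q(\partial K)}\ge c\,\frac{w}{d^2}\,n\,\|p\|_{L^q(\partial K)}
\]
holds with one absolute constant $c>0$ for all compact convex domains $K$, all $n\ge1$, all $q\in[1,\infty]$ and all $p\in\mathcal P_n(K)$. We prove it, with a constant that we have not tried to optimize.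

\begin{theorem}\label{thm:main}
For every compact convex domain $K$, all $n\ge1$, $q\in[1,\infty]$ and $p\in\mathcal P_n(K)$,
\[
\|p'\|_{L^q(\partial K)}\ge10^{-15}\,\frac{w}{d^2}\,n\,\|p\|_{L^q(\partial K)}.
\]
Moreover, if $n\ge10^8$ and $1\le q<\infty$, then the set $\{z\in\partial K:|p'(z)|\ge10^{-8}\frac{w}{d^2}n|p(z)|\}$ carries at least the fraction $6\cdot10^{-7}$ of $\int_{\partial K}|p|^q\,|dz|$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
There is an absolute constant $C_1$ such that for every compact convex domain $K$ and every $n\ge C_1\frac{d^2}{w^2}\log\frac{ed}{w}$ there is one polynomial $p\in\mathcal P_n(K)$ with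
\[
\|p'\|_{L^q(\partial K)}\le200\,\frac{w}{d^2}\,n\,\|p\|_{L^q(\partial K)}\qquad\text{for all }q\in[1,\infty].
\]
\end{theorem}

Some lower bound on $n$ is needed in Theorem~\ref{thm:sharp}: by Lemma~\ref{lem:crude} below, $\|p'\|_q\ge\|p\|_q/(2\pi d)$ for every $n$, so the conclusion fails when $n<\frac{d}{400\pi w}$.

Both theorems are invariant under scaling. Replacing $K$ by $d^{-1}K$ and $p(z)$ by $p(dz)$ multiplies $\|p'\|_q/\|p\|_q$, $|p'/p|$ and $w/d^2$ by $d$. From Section~\ref{sec:tools} on we therefore assume $d=1$, so that $w\le1$.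

\section{A model case and the plan of the proof}\label{sec:model}

Let $K=\{x+iy:|x|\le a,\ 0\le y\le w\}$ with $w\le2a$; its minimal width is $w$. Suppose that all zeros $x_1,\dots,x_n$ lie on the bottom side, and let $q<\infty$. On the bottom side the sum \eqref{eq:normal} vanishes and $p'$ may vanish too. At a point $z=x+iy\in K$ with $y>0$, however,
\[
\Big|\frac{p'(z)}{p(z)}\Big|\ge-\operatorname{Im}\sum_j\frac1{z-x_j}=\sum_j\frac{y}{|z-x_j|^2}\ge\frac{ny}{d^2},
\]
so $|p'|\ge\frac{w}{2d^2}n|p|$ on $G=\partial K\cap\{y\ge w/2\}$. Since the zeros are real, each distance $|x+iy-x_j|$ increases with $y$, and so does $|p(x+iy)|$. Map the bottom side to the top side by $x\mapsto x+iw$, and the lower half of each vertical side to its upper half by a shift of $iw/2$. This map preserves length, sends $\partial K\setminus G$ into $G$ with no overlap of positive length, and does not decrease $|p|$. Hence $\int_{\partial K\setminus G}|p|^q\le\int_G|p|^q$, and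
\[
\|p'\|_q\ge\frac{w}{2d^2}\,n\Big(\int_G|p|^q\,|dz|\Big)^{1/q}\ge\frac{w}{4d^2}\,n\,\|p\|_q .
\]

Three features made this work on the bottom side: $|p|$ grows along the chord that leaves the point; the chord ends at a point where $|p'/p|$ is large; and different chords end at different points. In general, call a boundary point $z$ \emph{bad} if $|p'(z)|<\varepsilon wn|p(z)|$ (with $d=1$ and $\varepsilon=10^{-8}$), and let $G$ be the set of the other points. At a bad point the sum \eqref{eq:normal} is small, so most zeros lie close to the supporting line, as in the model. Each of the three features survives in a weaker form.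
\begin{itemize}
\item \emph{Growth} (Section~\ref{sec:chords}). Along a chord of length $\rho$ that is tilted from the normal by an angle of order $w$, the modulus $|p|$ grows by a factor $e^{c\rho wn}$, up to the influence of a few exceptional zeros.
\item \emph{The end of the chord.} If the chord is long, in the sense that $\rho wn$ exceeds a large constant, the growth factor is so large that these bad points carry only a small part of $\int|p|^q$, wherever the chord ends (Section~\ref{sec:long}). If the chord is short, there are no exceptional zeros, and either the end is in $G$, or it is bad, and then the geometry of two bad points forces a huge growth factor again (Section~\ref{sec:short}).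
\item \emph{Overlap} (Section~\ref{sec:overlap}). After averaging over the angle of tilt, the ends of the chords cover $\partial K$ with bounded multiplicity.
\end{itemize}
Section~\ref{sec:end} adds up the pieces, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Tools}\label{sec:tools}

From now on $d=1$, and $p\in\mathcal P_n(K)$ is monic with zeros $z_1,\dots,z_n$, listed with multiplicity.

\subsection{The boundary of a convex domain}

The perimeter $\mathcal L$ of $K$ satisfies $2\le\mathcal L\le\pi$: the boundary consists of two arcs joining the ends of a diameter, and by Cauchy's formula $\mathcal L$ is the integral over $\theta\in[0,\pi]$ of the width of $K$ in direction $\theta$, which is at most $1$. The perimeter of convex sets is monotone under inclusion. Since $\partial K\cap\{|y-a|\le r\}$ is part of the boundary of the convex set $K\cap\{|y-a|\le r\}$,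
\begin{equation}\label{eq:length}
\text{the set }\partial K\cap\{|y-a|\le r\}\text{ has length at most }2\pi r\qquad(a\in\mathbb C,\ r>0).
\end{equation}

A point $\zeta\in\partial K$ is \emph{regular} if $K$ has a unique supporting line $\ell_\zeta$ at $\zeta$. All but countably many boundary points are regular. For regular $\zeta$ let $\nu_\zeta$ be the inner unit normal of $\ell_\zeta$ and
\[
D_\zeta(y)=\langle y-\zeta,\nu_\zeta\rangle ,
\]
the height of $y$ above $\ell_\zeta$, which is nonnegative on $K$. The counterclockwise arc length parametrization $s\mapsto\zeta(s)$ is differentiable at regular points, with $\nu_\zeta=i\zeta'$, and the argument of $\nu_\zeta$ is a monotone function of $s$; hence $\zeta\mapsto\nu_\zeta$ is Borel.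

Fix $y\in K$. A continuous branch of $\arg(\zeta-y)$ along $\partial K\setminus\{y\}$ is locally Lipschitz in $s$, and at regular points
\begin{equation}\label{eq:angle}
\frac{d}{ds}\arg(\zeta-y)=\operatorname{Im}\frac{\zeta'}{\zeta-y}=\operatorname{Re}\frac{\nu_\zeta}{y-\zeta}=\frac{D_\zeta(y)}{|y-\zeta|^2}\ge0 .
\end{equation}
So the terms of \eqref{eq:normal} are the angular speeds with which the moving boundary point is seen from the zeros. The argument is nondecreasing. If $y\in\operatorname{int}K$, its total variation is $2\pi$. If $y\in\partial K$, its total variation over the open arc $\partial K\setminus\{y\}$ is at most $\pi$, because $K$ lies in a half-plane bounded by a line through $y$. We shall use the change of variables formula for a nondecreasing locally Lipschitz function $\beta$ on an open interval $J$: for Borel $\varphi\ge0$,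
\begin{equation}\label{eq:cov}
\int_J\varphi(\beta(s))\,\beta'(s)\,ds=\int_{\beta(J)}\varphi(\theta)\,d\theta .
\end{equation}

\subsection{Crude estimates for polynomials}

The first lemma settles all degrees below a fixed bound.

\begin{lemma}\label{lem:crude}
For all $n\ge1$ and $q\in[1,\infty]$ we have $\|p\|_q\le2\pi\|p'\|_q$.
\end{lemma}

\begin{proof}
Let $A=\int_{\partial K}|p'|\,|dz|$. If $p$ has a zero on $\partial K$, integrating $p'$ along the boundary gives $|p|\le A$ on $\partial K$. Otherwise all zeros are interior, and by the argument principle the curve $p(\partial K)$ winds $n\ge1$ times around $0$. It then meets both axes, so there are $a,b\in\partial K$ with $\operatorname{Re}p(a)=0=\operatorname{Im}p(b)$, and $|p(z)|\le|\operatorname{Re}(p(z)-p(a))|+|\operatorname{Im}(p(z)-p(b))|\le2A$. By H\"older's inequality $\|p\|_q\le\mathcal L^{1/q}\cdot2\mathcal L^{1-1/q}\|p'\|_q\le2\pi\|p'\|_q$.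
\end{proof}

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $J$ is an interval of length $\lambda$ and $t_0\in\mathbb R$, the mean of $\log|t-t_0|$ over $t\in J$ is at least $\log\frac\lambda2-1$.
\item[(b)] $\|p\|_\infty\ge e^{-1.7n}$.
\item[(c)] $\|p\|_\infty^q\le8n^22^q\|p\|_q^q$ for $1\le q<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $r>0$ the set $\{t\in J:|t-t_0|<r\}$ has measure at most $\min(2r,\lambda)$, with equality when $t_0$ is the midpoint of $J$. So the mean is smallest for the midpoint, where it equals $\frac2\lambda\int_0^{\lambda/2}\log s\,ds=\log\frac\lambda2-1$.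

(b) Let $s$ run over a diameter of $K$, a segment of length $1$. The distance $|s-z_j|$ is at least the distance from $s$ to the projection of $z_j$ on the line of the diameter, so by (a) the mean of $\log|s-z_j|$ is at least $\log\frac12-1>-1.7$. Summing over $j$, the mean of $\log|p|$ is at least $-1.7n$.

(c) Markov's inequality states that a polynomial $P$ of degree at most $n$ satisfies $|P'|\le\frac{2n^2}{\lambda}\max|P|$ on a segment of length $\lambda$, the maximum being taken over the segment; the complex case follows from the real one by taking real parts of $e^{i\theta}P$ along the segment. Each $z\in K$ is an endpoint of a segment in $K$ of length at least $\frac12$, namely the one to the farther end of a diameter. Hence $|p'|\le4n^2\|p\|_\infty$ on $K$, and $|p|\ge\frac12\|p\|_\infty$ on a boundary arc of length $\frac1{8n^2}$ that starts at a maximum point.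
\end{proof}

Part (c) loses only a power of $n$, so boundary points where $|p|$ is exponentially small can be discarded. Let
\[
E=\{z\in\partial K:|p(z)|\le e^{-n}\|p\|_\infty\}
\]
be the set of \emph{negligible} points.

\begin{lemma}\label{lem:negl}
Let $n\ge10^8$ and $1\le q<\infty$. Then $\int_E|p|^q\,|dz|\le\frac18\|p\|_q^q$. If $z\in\partial K$ and at least $0.99n$ zeros lie within distance $\frac1{20}$ of $z$, then $z\in E$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(c), $\int_E|p|^q\le\pi e^{-nq}\|p\|_\infty^q\le8\pi n^2(2e^{-n})^q\|p\|_q^q\le16\pi n^2e^{-n}\|p\|_q^q\le\frac18\|p\|_q^q$. For the second claim, all distances $|z-z_j|$ are at most $1$, so $|p(z)|\le20^{-0.99n}\le e^{-2.7n}\le e^{-n}\|p\|_\infty$ by Lemma~\ref{lem:basic}(b).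
\end{proof}

\subsection{Harmonic measure}

The Dirichlet problem is solvable in $\operatorname{int}K$: every continuous $f$ on $\partial K$ has a unique continuous extension to $K$ that is harmonic in $\operatorname{int}K$. Its value at $y\in\operatorname{int}K$ is $\int f\,d\omega_y$, where $\omega_y$ is a Borel probability measure on $\partial K$, the \emph{harmonic measure} at $y$. For bounded Borel $f$ the function $y\mapsto\int f\,d\omega_y$ is still harmonic. If $h$ is continuous on $K$ and subharmonic in $\operatorname{int}K$, for instance $h=|p|^q$, then $h(y)\le\int h\,d\omega_y$. We use the maximum principle in the following form: a harmonic function on a bounded domain whose upper limit at every boundary point is at most $0$ is at most $0$.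

In a half-plane the density of harmonic measure is the Poisson kernel $\frac1\pi D_\zeta(y)/|y-\zeta|^2$. In a convex domain the same expression is an upper bound.

\begin{lemma}\label{lem:harm}
For $y\in\operatorname{int}K$, as measures on $\partial K$,
\[
d\omega_y(\zeta)\le P(y,\zeta)\,|d\zeta|,\qquad\text{where}\quad P(y,\zeta)=\frac1\pi\,\frac{D_\zeta(y)}{|y-\zeta|^2}\le\frac1{\pi|y-\zeta|}.
\]
\end{lemma}

\begin{proof}
Let $f\ge0$ be continuous on $\partial K$ and $u(y)=\int f(\zeta)P(y,\zeta)\,|d\zeta|$. By \eqref{eq:angle}, $\pi P(y,\zeta)=\operatorname{Re}\frac{\nu_\zeta}{y-\zeta}$ is harmonic in $y$, so $u$ is harmonic in $\operatorname{int}K$, and $\pi\int P(y,\zeta)|d\zeta|=2\pi$. Let $\zeta_0\in\partial K$ and let $I\ni\zeta_0$ be an open arc. As $y\to\zeta_0$, dominated convergence gives $\pi\int_{\partial K\setminus I}P(y,\zeta)|d\zeta|\to\int_{\partial K\setminus I}D_\zeta(\zeta_0)|\zeta_0-\zeta|^{-2}|d\zeta|\le\pi$, the limit being part of the variation of $\arg(\zeta-\zeta_0)$. Hence $\liminf\int_IP(y,\zeta)|d\zeta|\ge1$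 and $\liminf u(y)\ge\inf_If$. Shrinking $I$ gives $\liminf_{y\to\zeta_0}u(y)\ge f(\zeta_0)$, and the maximum principle gives $\int f\,d\omega_y\le u(y)$. Both sides of the claimed inequality are finite Borel measures on a compact metric space, hence regular, so the inequality for continuous $f\ge0$ implies it for all Borel sets.
\end{proof}

\section{Bad points and tilted chords}\label{sec:chords}

In Sections~\ref{sec:chords}--\ref{sec:overlap} we assume $n\ge10^8$ and $1\le q<\infty$, and we fix
\[
\varepsilon=10^{-8},\qquad\kappa=\tfrac1{100},\qquad N=\tfrac1{24\varepsilon},\qquad M=700,\qquad\tau_0=\kappa w,\qquad T=[\tau_0,2\tau_0].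
\]
Thus $n\ge1/\varepsilon$, and every $\tau\in T$ satisfies $\tau\le0.02w\le0.02$, so that $\cos\tau\ge0.999$, $\sin\tau\ge0.999\tau$ and $\tan\tau\le0.0201w$. The number $\varepsilon$ is the threshold for bad points, $T$ is the range of tilts, $N$ separates long from short chords, and $M$ enters only in Section~\ref{sec:overlap}.

Let $B$ be the set of regular $z\in\partial K$ with $|p'(z)|<\varepsilon wn|p(z)|$, the \emph{bad} points, and let $G=\partial K\setminus B$. Both sets are Borel, and $|p'|\ge\varepsilon wn|p|$ on $G$ except at countably many points.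

\subsection{The frame at a bad point}

Let $z\in B$. A point $W\in K$ is \emph{highest} if it maximizes $D_z$ over $K$; then $D_z(W)$ is the width of $K$ in direction $\nu_z$, so $D_z(W)\ge w$. Put $\sigma(z)=1$ if some highest point $W$ has $\langle W-z,-i\nu_z\rangle\ge0$, and $\sigma(z)=-1$ otherwise. Use the coordinates
\[
\xi(v)=\sigma(z)\langle v-z,-i\nu_z\rangle,\qquad D(v)=D_z(v),
\]
and identify $v$ with $\xi+iD$. This is a rigid motion, with a reflection when $\sigma(z)=-1$, after which $z=0$, $\ell_z=\mathbb R$ and $K\subset\{D\ge0\}$. By the choice of $\sigma$ we can fix a highest point $W$ with $\xi(W)\ge0$: the top of $K$ is on the right.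

Let $v_j=\xi_j+iD_j$ be the zeros in these coordinates. Since $p(z)\ne0$ and the zeros lie in $K$, we have $0<|v_j|\le1$ and $D_j\ge0$. From $|p'(z)/p(z)|=|\sum_j1/v_j|=|\sum_j(\xi_j-iD_j)/|v_j|^2|$ we obtain
\begin{equation}\label{eq:bad}
\Big|\sum_j\frac{\xi_j}{|v_j|^2}\Big|\le\varepsilon wn,\qquad\sum_j\frac{D_j}{|v_j|^2}\le\varepsilon wn .
\end{equation}
The second sum has nonnegative terms, so it controls every subfamily of zeros; the first only expresses a balance between left and right. Call $v_j$ \emph{flat} if $D_j<|v_j|/2$; then $|\xi_j|\ge\frac{\sqrt3}2|v_j|$. A zero that is not flat has $1\le1/|v_j|\le2D_j/|v_j|^2$, so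
\begin{equation}\label{eq:flat}
\#\{j:v_j\text{ not flat}\}\le\sum_{v_j\text{ not flat}}\frac1{|v_j|}\le2\varepsilon wn .
\end{equation}

\subsection{Why the chord is tilted}

For $\tau\in T$ let $u_\tau=-\sin\tau+i\cos\tau$, the normal direction turned to the left by the angle $\tau$. For $v=\xi+iD$,
\begin{equation}\label{eq:square}
|v-tu_\tau|^2-|v|^2=t^2+2t\xi\sin\tau-2tD\cos\tau .
\end{equation}
Divide by $|v_j|^2$ and sum over the zeros. By \eqref{eq:bad} the last term costs at most $2t\varepsilon wn$. Along the normal ($\tau=0$) the gain that $|v_j|\le1$ guarantees is only $t^2n$, which beats the cost when $t>2\varepsilon w$; but near a sharp vertex of $K$ the normal chord can be much shorter than $\varepsilon w$. The tilt gives a gain linear in $t$. A flat zero on the right gains $2t\xi\sin\tau/|v|^2$, which is of order at least $t\kappa w$. A flat zero $v$ on the left loses from the tilt, but its presence forces the chord to be long: the segment $[v,W]$ crosses the chord at a height of order $w|v|$ (Figure~\ref{fig:frame}), so for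 $t$ comparable to the length of the chord $t^2/|v|^2$ is of order at least $tw/|v|$, and this dominates the loss because $\kappa$ is small.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[gray] (-3,0) -- (4.5,0) node[right] {$\ell_z$};
\draw[thick] (-1.5,0) -- (2,0) -- (4,0.9) -- (3,2) -- (-2.5,0.6) -- cycle;
\draw[dotted,->] (0,0) -- (0,0.95) node[right] {$\nu_z$};
\draw[very thick] (0,0) -- (-0.412,1.132);
\draw[dashed] (-1.5,0.12) -- (3,2);
\fill (0,0) circle (1pt) node[below] {$z=0$};
\fill (-0.412,1.132) circle (1pt) node[above] {$\zeta_\tau$};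
\fill (3,2) circle (1pt) node[above] {$W$};
\fill (-1.5,0.12) circle (1pt) node[above] {$v$};
\fill (-0.236,0.648) circle (1pt) node[above left] {$y$};
\end{tikzpicture}
\caption{The frame at a bad point $z$ of a convex domain $K$. The point $W$ is farthest from the supporting line $\ell_z$ and lies to the right of the normal $\nu_z$. The chord $[z,\zeta_\tau]$ is tilted to the left by the angle $\tau$ (exaggerated here). For a point $v\in K$ to the left of the chord, the segment $[v,W]$ crosses the chord at a point $y$, which bounds the length of the chord from below.}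
\label{fig:frame}
\end{figure}

Define, in the frame at $z$,
\[
\rho_\tau=\max\{t\ge0:tu_\tau\in K\},\qquad\zeta_\tau=\rho_\tau u_\tau\in\partial K,\qquad\lambda_\tau(v)=-(\xi\cos\tau+D\sin\tau).
\]
The linear functional $\lambda_\tau$ has norm $1$ and is the signed distance from the line $\mathbb Ru_\tau$, positive on its left. Since $\xi(W)\ge0$ and $D(W)>0$, we have $\lambda_\tau(W)<0$. When $z$ varies we write $u_\tau(z)=\nu_ze^{i\sigma(z)\tau}$, $\rho_\tau(z)$ and $\zeta_\tau(z)=z+\rho_\tau(z)u_\tau(z)$ for the same objects in the original plane.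

These are Borel functions of $(z,\tau)\in B\times T$. Indeed, the set of pairs $(z,\nu)$ with $z\in K$, $|\nu|=1$ for which some $W\in K$ satisfies $\langle W,\nu\rangle=\max_K\langle\cdot,\nu\rangle$ and $\langle W-z,-i\nu\rangle\ge0$ is closed, by compactness of $K$ and continuity of $\nu\mapsto\max_K\langle\cdot,\nu\rangle$. As $z\mapsto\nu_z$ is Borel, so are $\sigma$ and $u_\tau(z)$. The function $(z,u)\mapsto\max\{t\ge0:z+tu\in K\}$ is upper semicontinuous because $K$ is compact, so $\rho_\tau(z)$ and $\zeta_\tau(z)$ are Borel.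

\begin{lemma}[geometry of the chords]\label{lem:chord}
Let $z\in B$.
\begin{itemize}
\item[(a)] $\rho_\tau\ge w\,\lambda_\tau(v)$ for all $v\in K$ and $\tau\in T$.
\item[(b)] $\rho_\tau>0$ for all $\tau\in T$, and $tu_\tau\in\operatorname{int}K$ for $0<t<\rho_\tau$.
\item[(c)] If $\tau_1\le\tau_2$ in $T$, then $\rho_{\tau_1}\cos\tau_1\ge\rho_{\tau_2}\cos\tau_2$; in particular $\rho_{\tau_1}\ge0.999\rho_{\tau_2}$.
\item[(d)] For $v=\xi+iD\in K$, $\tau\in T$ and $t\in[\rho_\tau/4,\rho_\tau]$, with $\xi_+=\max(\xi,0)$,
\[
|v-tu_\tau|^2-|v|^2\ge\tfrac12t^2+2t\,\xi_+\sin\tau-3tD .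
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) We may assume $\lambda=\lambda_\tau(v)>0$. Let $\mu=-\lambda_\tau(W)>0$ and $y=\frac{\mu v+\lambda W}{\lambda+\mu}\in K$. Then $\lambda_\tau(y)=0$, so $y=tu_\tau$ for a real $t$. Since $\lambda+\mu=\lambda_\tau(v-W)\le|v-W|\le1$, we get $t\cos\tau=D(y)\ge\frac{\lambda D(W)}{\lambda+\mu}\ge\lambda w$. Hence $\rho_\tau\ge t\ge\lambda w$.

(b) Suppose $\rho_\tau=0$. By (a), $\lambda_\tau\le0$ on $K$. A flat zero with $\xi_j<0$ would satisfy $D_j\ge|\xi_j|\cot\tau>|v_j|/2$, which is impossible; so all flat zeros have $\xi_j\ge\frac{\sqrt3}2|v_j|$. With \eqref{eq:flat}, $\sum_j\xi_j/|v_j|^2\ge0.86(n-2\varepsilon wn)-2\varepsilon wn>\varepsilon wn$, contrary to \eqref{eq:bad}. Next suppose $tu_\tau\in\partial K$ with $0<t<\rho_\tau$. The segment $[0,\zeta_\tau]$ lies on one side of a supporting line at $tu_\tau$ and meets it at an inner point, so it is contained in that line. The line then supports $K$ at $z$ and equals $\ell_z$ by regularity; but $u_\tau$ is not parallel to $\ell_z$.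

(c) Let $\tau_1<\tau_2$. Then $\lambda_{\tau_1}(\zeta_{\tau_2})=\rho_{\tau_2}\sin(\tau_2-\tau_1)>0>\lambda_{\tau_1}(W)$, so $[\zeta_{\tau_2},W]\subset K$ contains a point $tu_{\tau_1}$, and $t\cos\tau_1\ge\min(D(\zeta_{\tau_2}),D(W))=D(\zeta_{\tau_2})=\rho_{\tau_2}\cos\tau_2$ because $W$ is highest.

(d) For $\xi\ge0$ this follows at once from \eqref{eq:square}. For $\xi<0$, part (a) gives $|\xi|\cos\tau\le\rho_\tau/w+D\sin\tau$, so, using $\rho_\tau\le4t$,
\[
|\xi|\sin\tau\le\tan\tau\,\Big(\frac{\rho_\tau}w+D\sin\tau\Big)\le0.0201\rho_\tau+0.0005D\le0.081t+0.0005D .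
\]
The right side of \eqref{eq:square} is then at least $0.838t^2-2.001tD\ge\frac12t^2-3tD$.
\end{proof}

\subsection{Growth along a chord}

To pass from (d) to logarithms, the relative loss $3tD_j/|v_j|^2$ must stay away from $1$. It does not for a zero that lies on or near the chord. Given $z\in B$ and $\tau\in T$, call $v_j$ \emph{tame} if $D_j/|v_j|^2\le\frac1{6\rho_\tau}$, and \emph{wild} otherwise.

\begin{lemma}[growth]\label{lem:growth}
Let $z\in B$, $\tau\in T$, $\rho=\rho_\tau$ and $t\in[\rho/4,\rho]$. There are at most $6\rho\varepsilon wn$ wild zeros, and each has $|v_j|<6\rho$. With $g_j=\big(\frac12t^2+2t(\xi_j)_+\sin\tau\big)/|v_j|^2\ge0$,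
\begin{align}
\sum_{v_j\ \mathrm{tame}}\log\frac{|v_j-tu_\tau|}{|v_j|}&\ge\frac12\sum_{v_j\ \mathrm{tame}}\log(1+g_j)-3t\varepsilon wn,\label{eq:g1}\\
\frac12\sum_{v_j\ \mathrm{tame}}\log(1+g_j)&\ge0.15\,\kappa\rho wn.\label{eq:g2}
\end{align}
\end{lemma}

\begin{proof}
Each wild zero contributes more than $\frac1{6\rho}$ to the second sum in \eqref{eq:bad}, which gives the count, and $\frac1{|v_j|}\ge\frac{D_j}{|v_j|^2}>\frac1{6\rho}$. For a tame zero put $\theta_j=3tD_j/|v_j|^2\in[0,\frac12]$. By Lemma~\ref{lem:chord}(d),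
\[
\frac{|v_j-tu_\tau|^2}{|v_j|^2}\ge1+g_j-\theta_j\ge(1+g_j)(1-\theta_j),
\]
and $\log(1-\theta_j)\ge-2\theta_j$ on $[0,\frac12]$. Taking half the logarithm and using $\sum_j\theta_j\le3t\varepsilon wn$ gives \eqref{eq:g1}.

By the count of wild zeros, $\rho\le1$ and \eqref{eq:flat}, at least $(1-8\varepsilon)n$ zeros are both tame and flat. We claim $g_j\ge0.4\kappa\rho w$ for each of them. If $\xi_j>0$, then
\[
g_j\ge\frac{2t\xi_j\sin\tau}{|v_j|^2}\ge\frac{2\cdot\frac\rho4\cdot0.866\cdot0.999\kappa w}{|v_j|}\ge0.4\kappa\rho w .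
\]
If $\xi_j<0$, then $D_j\le0.58|\xi_j|$, so $\lambda_\tau(v_j)\ge(0.999-0.58\cdot0.02)|\xi_j|\ge0.98|\xi_j|$, and Lemma~\ref{lem:chord}(a) gives $\rho\ge0.98w|\xi_j|\ge0.84w|v_j|$. Therefore
\[
g_j\ge\frac{t^2}{2|v_j|^2}\ge\frac{\rho^2}{32|v_j|^2}\ge\frac{0.84\,\rho w}{32|v_j|}\ge0.026\rho w\ge0.4\kappa\rho w .
\]
Since $x=0.4\kappa\rho w\le0.004$, we have $\log(1+x)\ge x-x^2/2\ge0.39\kappa\rho w$. The left side of \eqref{eq:g2} is at least $\frac12(1-8\varepsilon)n\cdot0.39\kappa\rho w\ge0.15\kappa\rho wn$.
\end{proof}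

\section{Long chords}\label{sec:long}

Let $B_{\mathrm{long}}=\{z\in B:\rho_{\tau_0}(z)\,wn>N\}$. For these points wild zeros may exist, and one of them may sit at the end of the chord, so $|p(\zeta_{\tau_0})|$ cannot be bounded from below. A logarithmic singularity is integrable, however, so wild zeros do little harm to an average over a piece of the chord. We therefore compare $|p(z)|^q$ with an average of $|p|^q$ over interior points, and then return to the boundary through harmonic measure.

\begin{lemma}\label{lem:avg}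
Let $z\in B$, $\tau\in T$, $\rho=\rho_\tau(z)$, $u=u_\tau(z)$ and $h=|p|^q$. Then
\[
h(z)\le e^{-0.1\kappa q\rho wn}\,\frac4\rho\int_{\rho/4}^{\rho/2}h(z+tu)\,dt .
\]
\end{lemma}

\begin{proof}
Work in the frame at $z$ and take means over $t\in[\rho/4,\rho/2]$. For a wild zero, $|v_j-tu|\ge|t-\langle v_j,u\rangle|$, so by Lemma~\ref{lem:basic}(a) the mean of $\log|v_j-tu|$ is at least $\log\frac\rho8-1$, while $\log|v_j|\le\log6\rho$. The mean of $\log(|v_j-tu|/|v_j|)$ is thus at least $-\log48-1\ge-5$. Tameness does not depend on $t$, so Lemma~\ref{lem:growth} shows that the mean of $\log|p(z+tu)/p(z)|$ is at least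
\[
0.15\kappa\rho wn-3\varepsilon\rho wn-5\cdot6\varepsilon\rho wn\ge0.1\kappa\rho wn .
\]
By Jensen's inequality the mean of $h(z+tu)$ is at least the exponential of the mean of $q\log|p(z+tu)|$.
\end{proof}

The return to the boundary has two difficulties. The chord may run close to $\partial K$, where the kernel $P$ is large; the average over $t$ removes this. For distant boundary points $\zeta$ the bound $P\le\frac1{\pi|y-\zeta|}$ is too weak: the integral of $|z-\zeta|^{-1}$ over $z\in\partial K$ with $|z-\zeta|>4\rho$ can be of order $\log\frac1\rho$, which is not bounded as $n$ grows, since $\rho$ may be as small as $N/(wn)$. An extra factor $\rho/|z-\zeta|$ comes from the fact that the chord is within $\rho$ of the supporting line $\ell_z$.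

\begin{lemma}[transfer to the boundary]\label{lem:transfer}
With the notation of Lemma~\ref{lem:avg},
\[
\frac4\rho\int_{\rho/4}^{\rho/2}h(z+tu)\,dt\le\int_{|\zeta-z|\le4\rho}\frac{36}\rho\,h(\zeta)\,|d\zeta|+\int_{|\zeta-z|>4\rho}\frac{4\rho}{|\zeta-z|^2}\,h(\zeta)\,|d\zeta| ,
\]
where $\zeta$ runs over $\partial K$.
\end{lemma}

\begin{proof}
Work in the frame at $z=0$. Let $A_0=\{\zeta\in\partial K:|\zeta|\le4\rho\}$, let $A_k=\{\zeta\in\partial K:2^{k+1}\rho<|\zeta|\le2^{k+2}\rho\}$ for $k\ge1$, and let $H_k(y)=\int_{A_k}h\,d\omega_y$. Since $h$ is subharmonic, $h\le\sum_{k\ge0}H_k$ in $\operatorname{int}K$, which contains the points $tu$, $0<t<\rho$, by Lemma~\ref{lem:chord}(b).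

\emph{The near part $k=0$.} By Lemma~\ref{lem:harm} and Tonelli's theorem it suffices to show $\int_{\rho/4}^{\rho/2}P(tu,\zeta)\,dt\le9$ for each regular $\zeta$. Let $t_0=\langle\zeta,u\rangle$ and let $s$ be the distance from $\zeta$ to the line $\mathbb Ru$, so that $|tu-\zeta|^2=s^2+(t-t_0)^2$. If $t_0\notin[\frac\rho8,\frac{3\rho}4]$, then $|tu-\zeta|\ge\frac\rho8$ for $t\in[\frac\rho4,\frac\rho2]$, so $P\le\frac8{\pi\rho}$ and the integral is at most $\frac2\pi$. Let $t_0\in[\frac\rho8,\frac{3\rho}4]$. Then $s>0$, because $t_0u$ is an interior point and $\zeta$ is not. The function $b(t)=D_\zeta(tu)$ is affine and nonnegative on $[0,\rho]$, and $b(t_0)\le|t_0u-\zeta|=s$. From $b(0)\ge0$ we get $b'\le s/t_0\le8s/\rho$, and from $b(\rho)\ge0$ we get $b'\ge-s/(\rho-t_0)\ge-4s/\rho$. Hence $b\le9s$ on $[0,\rho]$, and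
\[
\int_{\rho/4}^{\rho/2}P(tu,\zeta)\,dt\le\frac1\pi\int_{\mathbb R}\frac{9s}{s^2+(t-t_0)^2}\,dt=9 .
\]

\emph{The far parts $k\ge1$.} Let $r=2^k\rho$, so that $2r<|\zeta|\le4r$ on $A_k$. For $y\in\operatorname{int}K$ with $|y|\le r$ and $\zeta\in A_k$ we have $|y-\zeta|\ge\frac12|\zeta|$, so Lemma~\ref{lem:harm} gives
\[
H_k(y)\le m_k:=\frac2\pi\int_{A_k}\frac{h(\zeta)}{|\zeta|}\,|d\zeta| .
\]
At a point $\zeta_0\in\partial K$ with $|\zeta_0|\le r$ we have $H_k(y)\to0$ as $y\to\zeta_0$: there is a continuous $f\ge h1_{A_k}$ on $\partial K$ with $f(\zeta_0)=0$, and $0\le H_k(y)\le\int f\,d\omega_y\to f(\zeta_0)$.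

In the half-disk $\{|y|<r,\ D>0\}$ let $\alpha(y)=\arg(y-r)-\arg(y+r)$ be the angle subtended at $y$ by $[-r,r]$, and $\phi=\frac2\pi(\pi-\alpha)$. This function is harmonic and nonnegative, and it tends to $1$ on the open semicircle, where $\alpha=\frac\pi2$. The angle $\pi-\alpha$ is the sum of the base angles of the triangle with vertices $-r$, $r$, $y=\xi+iD$, so for $|y|\le r/2$
\[
\phi(y)=\frac2\pi\Big(\arctan\frac D{r-\xi}+\arctan\frac D{r+\xi}\Big)\le\frac2\pi\cdot\frac{4|y|}r .
\]
Consider $H_k-m_k\phi$ in $\Omega=\operatorname{int}K\cap\{|y|<r\}$, a subset of the half-disk. A boundary point of $\Omega$ either lies on $\partial K$, where $H_k\to0$ and $\phi\ge0$, or lies in $\operatorname{int}K$ on the open semicircle, where $H_k\le m_k$ and $\phi\to1$. By the maximum principle $H_k\le m_k\phi$ in $\Omega$. For $0<t\le\rho/2\le r/2$, using $1/r\le4/|\zeta|$ on $A_k$,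
\[
H_k(tu)\le m_k\,\frac{8}{\pi}\,\frac{\rho}{2r}\le\frac{32\rho}{\pi^2}\int_{A_k}\frac{h(\zeta)}{|\zeta|^2}\,|d\zeta| .
\]
Since $32/\pi^2<4$, summing over $k\ge1$ gives the second term.
\end{proof}

\begin{proposition}\label{prop:long}
$\int_{B_{\mathrm{long}}}|p|^q\,|dz|\le\frac18\|p\|_q^q$.
\end{proposition}

\begin{proof}
Write $\rho(z)=\rho_{\tau_0}(z)$. By Lemmas~\ref{lem:avg} and~\ref{lem:transfer} with $\tau=\tau_0$, by $q\ge1$ and Tonelli's theorem, $\int_{B_{\mathrm{long}}}|p|^q|dz|\le\int_{\partial K}|p(\zeta)|^qI(\zeta)\,|d\zeta|$, where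
\[
I(\zeta)=\int_{B_{\mathrm{long}}}e^{-0.1\kappa\rho(z)wn}\Big(\frac{36}{\rho(z)}1_{|\zeta-z|\le4\rho(z)}+\frac{4\rho(z)}{|\zeta-z|^2}1_{|\zeta-z|>4\rho(z)}\Big)|dz| .
\]
Let $a_j=2^jN/(wn)$, $j\ge0$, and consider the points $z$ with $a_j\le\rho(z)<2a_j$; these sets cover $B_{\mathrm{long}}$. By \eqref{eq:length} the first term in the bracket integrates to at most $\frac{36}{a_j}\cdot2\pi\cdot8a_j=576\pi$. The second integrates to at most
\[
8a_j\int_{|z-\zeta|>4a_j}\frac{|dz|}{|z-\zeta|^2}\le8a_j\sum_{i\ge0}\frac{2\pi\cdot2^{i+1}4a_j}{(2^i4a_j)^2}=16\pi .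
\]
The exponential factor is at most $e^{-0.1\kappa N2^j}$, and $0.1\kappa N>4000$. So $I(\zeta)\le592\pi\sum_{j\ge0}e^{-4000\cdot2^j}\le\frac18$.
\end{proof}

\section{Short chords}\label{sec:short}

Let $z\in B\setminus B_{\mathrm{long}}$. By Lemma~\ref{lem:chord}(c),
\begin{equation}\label{eq:short}
\rho_\tau wn\le2N\qquad(\tau\in T).
\end{equation}
The number of wild zeros is then at most $6\varepsilon\cdot2N=\frac12$. It is an integer, so \emph{all zeros are tame}, for every $\tau\in T$; this is the reason for the choice of $N$. Lemma~\ref{lem:growth} with $t=\rho_\tau$ now applies to all zeros and gives $\log|p(\zeta_\tau)/p(z)|\ge(0.15\kappa-3\varepsilon)\rho_\tau wn\ge0$, that is,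
\begin{equation}\label{eq:mono}
|p(\zeta_\tau)|\ge|p(z)|\qquad(\tau\in T).
\end{equation}
This is useful when $\zeta_\tau\in G$. Split the range of tilts as $T'=[\tau_0,\frac32\tau_0]$ and $T''=[\frac32\tau_0,2\tau_0]$. Let $B_1$ be the set of $z\in B\setminus(E\cup B_{\mathrm{long}})$ with $\zeta_\tau(z)\in G$ for almost every $\tau\in T''$, and let $B_2=B\setminus(E\cup B_{\mathrm{long}}\cup B_1)$. Both are Borel, since the measure of $\{\tau\in T'':\zeta_\tau(z)\in B\}$ is a Borel function of $z$ by Tonelli's theorem. For $z\in B_2$ some $\tau\in T''$ has $\zeta_\tau(z)\in B$.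

For $z\in B_2$ the inequality \eqref{eq:mono} compares a bad point with points that may be bad, so a large gain is needed. It comes from a lower bound on the length of the chord. If $z$ and $\zeta=\zeta_\tau$ are both bad, most zeros are close to both supporting lines, hence close to their intersection $V$. This cluster is not close to $z$, because $z$ is not negligible, so it pulls the first sum in \eqref{eq:bad} to one side. Only a zero very close to $z$ can restore the balance. Such a zero is far from $V$, hence not close to both lines, and it respects the second inequality in \eqref{eq:bad} at $z$ and $\zeta$ only if the chord is not too short. The splitting of $T$ lets one bad endpoint serve a whole interval of tilts: by Lemma~\ref{lem:chord}(c) a lower bound for $\rho_\tau$, $\tau\in T''$, passes to all $\tau'\in T'$.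

\begin{lemma}[two bad points]\label{lem:two}
If $z\in B_2$, then $|p(\zeta_{\tau'})|\ge\Lambda|p(z)|$ for all $\tau'\in T'$, where $\Lambda=e^{0.002/\varepsilon}$.
\end{lemma}

\begin{proof}
Fix $\tau\in T''$ with $\zeta=\zeta_\tau\in B$, put $\rho=\rho_\tau$, $u=u_\tau$, and work in the frame at $z=0$. Let $L=D_z+D_\zeta$, an affine function that is nonnegative on $K$. The second inequality of \eqref{eq:bad} at $z$ and at $\zeta$ gives
\begin{equation}\label{eq:twosum}
\sum_j\Big(\frac{D_z(v_j)}{|v_j|^2}+\frac{D_\zeta(v_j)}{|v_j-\zeta|^2}\Big)\le2\varepsilon wn,\qquad\text{in particular}\qquad\sum_jL(v_j)\le2\varepsilon wn .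
\end{equation}

\emph{Step 1: the supporting lines meet at an angle of order at least $w$.} Let $\psi\in[0,\pi]$ be the angle between $\nu_z$ and $\nu_\zeta$. Since $0\le D_\zeta(z)=-\rho\langle u,\nu_\zeta\rangle$, the angle between $u$ and $\nu_\zeta$ is at least $\frac\pi2$, and $u$ makes the angle $\tau$ with $\nu_z$; so $\psi\ge\frac\pi2-\tau$. The gradient of $L$ has length $|\nu_z+\nu_\zeta|=2\cos\frac\psi2$. If this were at most $\frac w2$, then $L\ge L(W)-\frac w2\ge\frac w2$ on $K$, contrary to \eqref{eq:twosum}. So $\cos\frac\psi2>\frac w4$, and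
\[
\sin\psi=2\sin\tfrac\psi2\cos\tfrac\psi2>2\sin\big(\tfrac\pi4-0.01\big)\tfrac w4\ge\tfrac w3 .
\]
Hence $\ell_z$ and $\ell_\zeta$ meet at a single point $V$. For $v\in K$ let $\alpha=D_z(v)=\langle v-V,\nu_z\rangle\ge0$ and $\beta=D_\zeta(v)=\langle v-V,\nu_\zeta\rangle\ge0$. Inverting the Gram matrix of $\nu_z,\nu_\zeta$ gives $|v-V|^2\sin^2\psi=\alpha^2+\beta^2-2\alpha\beta\cos\psi\le(\alpha+\beta)^2$, so
\begin{equation}\label{eq:LV}
L(v)\ge\tfrac w3|v-V|\qquad(v\in K).
\end{equation}

\emph{Step 2: the cluster.} By \eqref{eq:twosum} and \eqref{eq:LV}, $\sum_j|v_j-V|\le6\varepsilon n$. Let $\eta=3\sqrt\varepsilon=3\cdot10^{-4}$ and $O=\{j:|v_j-V|>\eta\}$. Then $\#O\le2\sqrt\varepsilon\,n$. The zeros with $j\notin O$ form the \emph{cluster}. Let $\delta=|z-V|$. If $\delta\le5\eta$, the cluster lies within $6\eta<\frac1{20}$ of $z$, and Lemma~\ref{lem:negl} gives $z\in E$, which is excluded. So $\delta>5\eta$ and $V=\pm\delta$ on the real axis. For cluster zeros $\xi_j$ has the sign of $V$, $|\xi_j|\ge0.8\delta$ and $|v_j|\le1.2\delta$,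 so $|\xi_j|/|v_j|^2\ge0.555/\delta$. The cluster is nonempty, so $\delta\le1+\eta\le1.25$.

\emph{Step 3: a zero inside distance $\rho$.} By the first inequality of \eqref{eq:bad},
\[
\sum_{j\in O}\frac1{|v_j|}\ge(1-2\sqrt\varepsilon)\,\frac{0.555\,n}\delta-\varepsilon wn\ge\frac{0.4\,n}\delta .
\]
The indices $j\in O$ with $|v_j|\ge\frac\delta2$ contribute at most $\frac2\delta\cdot2\sqrt\varepsilon\,n\le\frac{0.1n}\delta$. Any zero with $|v_j|<\frac\delta2$ has $|v_j-V|\ge\frac\delta2$, hence $L(v_j)\ge\frac{w\delta}6$ by \eqref{eq:LV}. If also $|v_j|\ge\rho$, then $|v_j-\zeta|\le|v_j|+\rho\le2|v_j|$, so its term in \eqref{eq:twosum} is at least $\frac{L(v_j)}{4|v_j|^2}\ge\frac{w\delta}{24|v_j|^2}$. Over the $j\in O$ with $\rho\le|v_j|<\frac\delta2$ we thus have $\sum|v_j|^{-2}\le48\varepsilon n/\delta$, and by the Cauchy--Schwarz inequality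
\[
\sum\frac1{|v_j|}\le\Big(2\sqrt\varepsilon\,n\cdot\frac{48\varepsilon n}\delta\Big)^{1/2}=\sqrt{96\delta}\;\varepsilon^{3/4}\,\frac n\delta\le11\varepsilon^{3/4}\,\frac n\delta\le\frac{0.1n}\delta .
\]
These two groups do not account for $0.4n/\delta$, so there is a zero $v^*$ with $|v^*|<\min(\rho,\frac\delta2)$. It has $L(v^*)\ge\frac{w\delta}6$, and both $|v^*|$ and $|v^*-\zeta|$ are at most $2\rho$. Its term in \eqref{eq:twosum} gives $\frac{w\delta}{24\rho^2}\le2\varepsilon wn$, that is,
\begin{equation}\label{eq:rholow}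
\rho^2\ge\frac\delta{48\varepsilon n}.
\end{equation}

\emph{Step 4: the gain.} Let $\tau'\in T'$ and $\rho'=\rho_{\tau'}$. Since $\tau'\le\tau$, Lemma~\ref{lem:chord}(c) gives $\rho'\ge0.999\rho$. Apply \eqref{eq:g1} at $\tau'$ with $t=\rho'$; all zeros are tame. Cluster zeros have
\[
g_j\ge\frac{\rho'^2}{2|v_j|^2}\ge\frac{0.998\rho^2}{2.88\,\delta^2}\ge\frac{0.0071}{\varepsilon n\delta}\ge\frac{0.0056}{\varepsilon n}=:x ,
\]
and $x\le0.0056$ because $n\ge1/\varepsilon$, so $\log(1+x)\ge0.99x$. By \eqref{eq:short}, $3\rho'\varepsilon wn\le6\varepsilon N=\frac14$. Therefore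
\[
\log\frac{|p(\zeta_{\tau'})|}{|p(z)|}\ge\frac12(1-2\sqrt\varepsilon)\,n\cdot0.99x-\frac14\ge\frac{0.0027}\varepsilon-\frac14\ge\frac{0.002}\varepsilon .\qedhere
\]
\end{proof}

\begin{remark}
Comparing \eqref{eq:rholow} and $\delta>15\sqrt\varepsilon$ with $\rho\le\frac{1}{12\varepsilon wn}$, which is \eqref{eq:short}, gives $w^2n<\varepsilon^{-3/2}/45$. So $B_2$ is empty for larger $n$; Step 4 is needed only in the range where $n$ is at most of order $w^{-2}$.
\end{remark}

\section{Bounded overlap}\label{sec:overlap}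

A rule that assigns one chord to each boundary point may send a long arc to a short one: the normal chords from the circular arc of a half-disk all end at the center. Averaging over $\tau$ in an interval of length $\kappa w/2$ replaces the point mass at $\zeta_\tau(z)$ by a density of size at most $\frac{2}{\kappa w|z-\zeta|}$. Integrating this in $z$ for fixed $\zeta$ produces $\frac2{\kappa w}$ times the angle under which the relevant points $z$ are seen from $\zeta$. This angle must be of order $w$. For thin domains this holds once we know that the relevant chords are all nearly perpendicular to the long direction of $K$.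

Suppose $w\le1/M$, and choose global coordinates $(X,Y)$ with $K\subset\{0\le Y\le w\}$. Call a regular point $z$ \emph{steep} if the $X$-component $\nu_X$ of $\nu_z$ satisfies $|\nu_X|>Mw$. The supporting line at a steep point crosses the strip within a short distance, so zeros near that line are near $z$.

\begin{lemma}\label{lem:steep}
If $w\le1/M$ and $z\in B$ is steep, then $z\in E$.
\end{lemma}

\begin{proof}
By \eqref{eq:bad} and $|v_j|\le1$ we have $\sum_jD_z(z_j)\le\varepsilon wn$, so all but at most $\sqrt\varepsilon\,n$ zeros have $D_z(z_j)\le\sqrt\varepsilon\,w$. For these, $D_z(z_j)=(X_j-X_z)\nu_X+(Y_j-Y_z)\nu_Y$ gives $|X_j-X_z|\,|\nu_X|\le\sqrt\varepsilon\,w+w\le2w$, so $|z_j-z|\le\frac2M+w\le\frac3M<\frac1{20}$. Lemma~\ref{lem:negl} applies.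
\end{proof}

\begin{lemma}[overlap]\label{lem:overlap}
Let $B'$ be a Borel subset of $B\setminus E$, let $T^*$ be $T'$ or $T''$, and let $F\ge0$ be Borel on $\partial K$. Then
\[
\int_{B'}\frac1{|T^*|}\int_{T^*}F(\zeta_\tau(z))\,d\tau\,|dz|\le10^6\int_{\partial K}F(\zeta)\,|d\zeta| .
\]
\end{lemma}

\begin{proof}
Here $|T^*|=\kappa w/2=w/200$. Let $S$ be the set of pairs $(z,\zeta)$ with $z\in B'$, $\zeta\in\partial K\setminus\{z\}$ and $\frac{\zeta-z}{|\zeta-z|}=u_\tau(z)$ for some $\tau\in T^*$. It is Borel, because the last condition says that $\sigma(z)$ times the principal argument of $(\zeta-z)/\nu_z$ lies in $T^*$.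

\emph{From $\tau$ to $\zeta$, for fixed $z$.} By Lemma~\ref{lem:chord}(b), $\zeta_\tau(z)$ is the only point of $\partial K\setminus\{z\}$ in direction $u_\tau(z)$ from $z$. On $\partial K\setminus\{z\}$ let $\beta(\zeta)$ be the principal argument of $(\zeta-z)/\nu_z$, a continuous branch with values in $[-\frac\pi2,\frac\pi2]$. Then $\beta(\zeta)=\sigma(z)\tau$ with $\tau\in T^*$ exactly when $\zeta=\zeta_\tau(z)$. Apply \eqref{eq:cov} with $\varphi(\sigma(z)\tau)=F(\zeta_\tau(z))$ for $\tau\in T^*$ and $\varphi=0$ elsewhere. With \eqref{eq:angle},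
\[
\int_{T^*}F(\zeta_\tau(z))\,d\tau=\int_{\{\zeta:(z,\zeta)\in S\}}F(\zeta)\,\frac{D_\zeta(z)}{|z-\zeta|^2}\,|d\zeta|\le\int_{\{\zeta:(z,\zeta)\in S\}}\frac{F(\zeta)}{|z-\zeta|}\,|d\zeta| .
\]

\emph{Integration in $z$, for fixed $\zeta$.} For $(z,\zeta)\in S$ the chord is almost normal at $z$: $D_z(\zeta)=|z-\zeta|\cos\tau\ge0.99|z-\zeta|$. So $\frac1{|z-\zeta|}\le\frac{D_z(\zeta)}{0.99|z-\zeta|^2}$, and by Tonelli's theorem the left side of the lemma is at most
\[
\frac{200}{0.99\,w}\int_{\partial K}F(\zeta)\,\Theta(\zeta)\,|d\zeta|,\qquad\Theta(\zeta)=\int_{\{z:(z,\zeta)\in S\}}\frac{D_z(\zeta)}{|z-\zeta|^2}\,|dz| .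
\]
By \eqref{eq:angle} with the roles exchanged, the integrand of $\Theta$ is the derivative of a continuous branch of $z\mapsto\arg(z-\zeta)$ on $\partial K\setminus\{\zeta\}$, which is nondecreasing with range in an interval of length at most $\pi$. Hence $\Theta(\zeta)\le\pi$. Moreover, if $\Phi$ is a Borel set of directions that contains the direction of $z-\zeta$ whenever $(z,\zeta)\in S$, then \eqref{eq:cov} with the indicator function of $\Phi$ shows that $\Theta(\zeta)$ is at most the angular measure of $\Phi$.

If $w>1/M=1/700$, then $\Theta\le\pi\le2200w$. If $w\le1/M$, then no $z\in B'$ is steep, by Lemma~\ref{lem:steep}, so $\nu_z$ makes an angle at most $\arcsin(Mw)\le\frac\pi2Mw$ with one of the two directions $\pm Y$. The direction of $\zeta-z$ is within $2\kappa w$ of $\nu_z$. Let $\Phi$ be the set of directions within $(\frac\pi2M+2\kappa)w$ of $\pm Y$; it is symmetric under reversal, so it contains the direction of $z-\zeta$, and $\Theta\le4(\frac\pi2M+2\kappa)w\le4401w$. In both cases $\frac{200}{0.99w}\Theta\le10^6$.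
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $d=1$, and first let $n\ge10^8$ and $1\le q<\infty$. For $z\in B_1$, inequality \eqref{eq:mono} gives $|p(z)|^q\le(|p|^q1_G)(\zeta_\tau(z))$ for almost every $\tau\in T''$. Averaging over $T''$ and applying Lemma~\ref{lem:overlap} with $F=|p|^q1_G$,
\[
\int_{B_1}|p|^q\,|dz|\le10^6\int_G|p|^q\,|dz| .
\]
For $z\in B_2$, Lemma~\ref{lem:two} gives $|p(z)|^q\le\Lambda^{-q}|p(\zeta_{\tau'}(z))|^q$ for all $\tau'\in T'$. Averaging over $T'$ and applying Lemma~\ref{lem:overlap} with $F=|p|^q$, where $\Lambda=e^{200000}$,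
\[
\int_{B_2}|p|^q\,|dz|\le10^6\Lambda^{-q}\|p\|_q^q\le\tfrac18\|p\|_q^q .
\]
Since $B\subset E\cup B_{\mathrm{long}}\cup B_1\cup B_2$, Lemma~\ref{lem:negl} and Proposition~\ref{prop:long} give
\[
\|p\|_q^q=\int_G|p|^q+\int_B|p|^q\le(1+10^6)\int_G|p|^q+\tfrac38\|p\|_q^q .
\]
Hence $\int_G|p|^q\ge\frac5{8(1+10^6)}\|p\|_q^q\ge6\cdot10^{-7}\|p\|_q^q$. This is the second statement of the theorem, because $G$ differs from the set named there by a countable set. Since $|p'|\ge\varepsilon wn|p|$ almost everywhere on $G$,
\[
\|p'\|_q\ge\varepsilon wn\,(6\cdot10^{-7})^{1/q}\,\|p\|_q\ge6\cdot10^{-15}\,wn\,\|p\|_q .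
\]
The constant does not depend on $q$, and $\|f\|_q\to\|f\|_\infty$ as $q\to\infty$ for continuous $f$, so the bound also holds for $q=\infty$. For $n<10^8$ and any $q$, Lemma~\ref{lem:crude} and $wn<10^8$ give $\|p'\|_q\ge\frac1{2\pi}\|p\|_q\ge\frac{1}{2\pi10^8}wn\|p\|_q\ge10^{-15}wn\|p\|_q$. \qed

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

We put the zeros at the two ends of a diameter. On a thin domain, $|z^2-\frac14|$ exceeds $\frac14$ only within distance of order $w$ of the midpoint, and there $|p'/p|$ is of order $nw$. The excess is a factor $1+cw^2$, whose power of order $n$ beats the polynomial loss in Lemma~\ref{lem:basic}(c) once $nw^2$ is large compared with $\log\frac ew$. We show that $C_1=600$ suffices.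

Let $d=1$ and let $[-\frac12,\frac12]\subset K$ be a diameter. For $z=x+iy\in K$ we have $|z\pm\frac12|\le1$, so $|x|\le\frac12$, and $2|z|^2+\frac12=|z-\frac12|^2+|z+\frac12|^2\le2$, so $|z|<1$. Let $H=\max_K|y|$. After reflections in the axes, which preserve all quantities in the theorem, $H$ is attained at a point $x_1+iH$ with $0\le x_1\le\frac12$.

We claim $\frac w2\le H\le w$ and $\frac{iH}2\in K$. The first bound holds because $K$ lies in the strip $|y|\le H$. For the second, let $\Delta\subset K$ be the triangle with vertices $\pm\frac12$ and $x_1+iH$, of area $H/2$ and diameter $1$, and let it lie in a strip of width $w$ containing $K$. The line parallel to the strip through the middle vertex cuts $\Delta$ in a segment of length at most $1$ and splits it into two triangles with that base and heights of sum at most $w$; so $H/2\le w/2$. Finally, the segment from $-\frac12$ to $x_1+iH$ crosses the imaginary axis at height $\frac{H}{2x_1+1}\ge\frac H2$, and $0\in K$.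

Let $n\ge600\,w^{-2}\log\frac ew$, so $n\ge600$ and $nw\ge4$. Let $k=\lfloor n/2\rfloor\ge n/3$, $Q=(z^2-\frac14)^k$, and $p=Q$ for even $n$, $p=Q\cdot(z-\frac12)$ for odd $n$. Then $p\in\mathcal P_n(K)$. At $z=\frac{iH}2$ we have $|z^2-\frac14|=\frac{1+H^2}4$ and $|z-\frac12|\ge\frac12$. Lemma~\ref{lem:basic}(c) gives $\|p\|_q\ge\|p\|_\infty/(16n^2)$ for all $q\in[1,\infty]$, so
\begin{equation}\label{eq:lower}
\|p\|_q\ge\frac1{32n^2}\Big(\frac{1+H^2}4\Big)^k\ge\frac{4^{-k}}{32n^2}\Big(1+\frac{w^2}4\Big)^k .
\end{equation}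
For both parities, since $|z|<1$ and $|z-\frac12|\le1$ on $K$,
\begin{equation}\label{eq:twobounds}
\Big|\frac{p'}p\Big|\le\frac{n|z|}{|z^2-\frac14|}+\frac1{|z-\frac12|},\qquad|p'|\le|Q'|+|Q|\le n\big|z^2-\tfrac14\big|^{k-1}+\big|z^2-\tfrac14\big|^k .
\end{equation}
In each case below we split $\partial K$ into a part where the first bound is used and a part where the second is used, and add the two $L^q$ norms; a function bounded by $A$ has $L^q(\partial K)$ norm at most $\pi A$.

\emph{Case $w\le\frac1{10}$.} We have
\[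
\big|z^2-\tfrac14\big|^2=|z|^4-\tfrac12(x^2-y^2)+\tfrac1{16}=\tfrac1{16}+y^2-|z|^2\big(\tfrac12-|z|^2\big),
\]
and on $K$, $|y|\le w$ and $|z|^2\le\frac14+w^2\le0.26$. If $z\in K$ and $|z|>\sqrt5w$, then $|z^2-\frac14|^2\le\frac1{16}+w^2-0.24\cdot5w^2\le\frac1{16}$, so $|p'|\le(4n+1)4^{-k}\le5n4^{-k}$, and this part of $p'$ has norm at most $16n4^{-k}$. If $|z|\le\sqrt5w$, then $|z|^2\le0.05$, $|z^2-\frac14|\ge0.2$ and $|z-\frac12|\ge0.27$, so $|p'/p|\le5\sqrt5\,nw+4\le13nw$. By \eqref{eq:lower}, $16n4^{-k}\le nw\|p\|_q$ as soon as $512n^2/w\le(1+\frac{w^2}4)^k$. The right side is at least $e^{kw^2/5}\ge e^{nw^2/15}$. With $n=sw^{-2}$, it suffices that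
\[
\log512+2\log s+5\log\tfrac1w\le\tfrac s{15}.
\]
Now $s\ge600(1+\log\frac1w)$. Hence $5\log\frac1w\le\frac s{120}$; and $\log512+2\log s\le\frac s{30}$, since this holds at $s=600$, where the left side is below $19.1$, and the left side grows more slowly than the right for $s>60$. So $\|p'\|_q\le14nw\|p\|_q$.

\emph{Case $w>\frac1{10}$.} Here $nw$ is comparable to $n$, and it is enough to stay away from the zeros. Where $|z^2-\frac14|\ge\frac18$ we have $|z-\frac12|\ge\frac18$, because $|z+\frac12|\le1$, and so $|p'/p|\le8n+8\le16n\le160nw$. Elsewhere $|p'|\le(8n+1)8^{-k}\le9n8^{-k}$ by \eqref{eq:twobounds}, and this part has norm at most $29n8^{-k}$. By \eqref{eq:lower} this is at most $n\|p\|_q\le10nw\|p\|_q$ once $928n^2\le2^k$, which holds for $n\ge600$ since $k\ge n/3$. So $\|p'\|_q\le170nw\|p\|_q$.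

In both cases $\|p'\|_q\le200nw\|p\|_q$ for all $q\in[1,\infty]$, and $p$ does not depend on $q$. \qed

\begin{thebibliography}{9}

\bibitem{GR}
Polina Yu. Glazyrina, Szil\'ard Gy. R\'ev\'esz,
\emph{Tur\'an-Er\H{o}d type converse Markov inequalities on general convex domains of the plane in $L^q$},
arXiv:1805.04822 (2018).

\end{thebibliography}
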